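\title{Computable bi-orders on metabelian groups}

\begin{abstract}
We construct a computable bi-orderable metabelian group that has no presentation with computable bi-order. Every bi-order of this group, in every computable presentation, has PA degree, although in one computable presentation the group has a computable left-order. The group is a direct sum of affine groups over real quadratic fields. In the other direction we prove that every finitely generated bi-orderable metabelian group has a bi-order that is computable with respect to every generating set for which the group is computable. The proof extracts finitely many algebraic parameters from an arbitrary bi-order and builds a computable one from them by means of a discrete valuation.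
\end{abstract}

\section{Introduction}

A \emph{bi-order} on a group is a linear order invariant under both left and right multiplication, and a group is \emph{bi-orderable} if it admits one. Bi-orderability is a property of the isomorphism type, and a proof that an order exists may well go through Zorn's lemma (Lemma~\ref{lem:zorn} below is an instance), which gives no way to decide which of two given elements is the larger. We ask when a group in which one can compute also has a bi-order that one can compute.

Let $G$ be a countable group with a recursively enumerated generating set $X=\{x_1,x_2,\dots\}$, finite or infinite, and let $(X\cup X^{-1})^*$ be the set of words. The group $G$ is \emph{computable with respect to $X$} if the set of words $u$ with $u=_G1$ is recursive, and a linear order $\preceq$ on $G$ is \emph{computable with respect to $X$} if the set of pairs of words $(u,v)$ with $u\preceq v$ is recursive. We call $G$ \emph{computable} if it is computable with respect to some $X$, and we say that $G$ \emph{possesses a presentation with computable bi-order} if there is an $X$ with respect to which $G$ is computable and some bi-order of $G$ is computable. A computable order solves the word problem, since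 $u=_Gv$ exactly when $u\preceq v$ and $v\preceq u$; so only computable groups are in question. The generating set may be chosen to suit the order, so possessing such a presentation is again a property of the isomorphism type. For example, the lexicographic order on $\mathbb Z^r$ is computable with respect to the standard basis.

By a theorem of Solomon, every bi-orderable computable abelian group possesses a presentation with computable bi-order. On the other hand, there is a computable bi-orderable group without such a presentation, and it can be chosen to be two-generated and solvable of derived length $3$. Between these lies the class of \emph{metabelian} groups, the solvable groups of derived length at most $2$. The following question comes from Darbinyan's paper \cite{Darbinyan}.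

\begin{quote}
Does every computable metabelian bi-orderable group possess a presentation with computable bi-order?
\end{quote}

A metabelian group has an abelian normal subgroup $M$ with abelian quotient, and an order on the quotient combines lexicographically with an order on $M$. With Solomon's theorem in mind one might therefore expect a positive answer. The new feature is that the order on $M$ must be invariant under conjugation, a condition that is empty for abelian groups. It turns out that this condition can encode undecidable information when infinitely many generators are available, and cannot when there are finitely many.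

To state the first result, let $\mathbb N=\{1,2,\dots\}$, let $\varphi_1,\varphi_2,\dots$ be the standard enumeration of the partial recursive functions, and put
\[
\Delta_0=\{e\in\mathbb N:\varphi_e(e)=0\},\qquad \Delta_1=\{e\in\mathbb N:\varphi_e(e)=1\}.
\]
A \emph{separator} of disjoint sets $A,B\subseteq\mathbb N$ is a set $C\subseteq \mathbb N$ with $A\subseteq C$ and $C\cap B=\emptyset$. Once a generating set is fixed, an order is identified with its set of pairs of words, and one set \emph{computes} another if the second is recursive in the first as an oracle. A set has \emph{PA degree} if it computes a complete consistent extension of Peano arithmetic. It is a standard fact that every separator of $\Delta_0$ and $\Delta_1$ has PA degree.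

\begin{theorem}\label{thm:A}
There is a computable bi-orderable metabelian group $G$ such that, for every generating set $Y$ with respect to which $G$ is computable, no bi-order of $G$ is computable with respect to $Y$. Moreover, $G$ can be chosen with the following properties.
\begin{enumerate}
\item[(i)] For every such $Y$, every bi-order of $G$ computes a separator of $\Delta_0$ and $\Delta_1$, and so has PA degree.
\item[(ii)] There is a generating set $X$ with respect to which $G$ is computable, every separator of $\Delta_0$ and $\Delta_1$ computes a bi-order of $G$, and $G$ has a computable left-order.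
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Every finitely generated bi-orderable metabelian group $G$ has a bi-order that is computable with respect to every generating set for which $G$ is computable.
\end{theorem}

Thus the answer to the question is negative, and a counterexample is necessarily not finitely generated. Theorem~\ref{thm:B} needs no computability hypothesis: by P.~Hall, finitely generated metabelian groups are finitely presented in the metabelian variety and residually finite, and so have solvable word problem. Since the example of derived length $3$ mentioned above is two-generated, Theorem~\ref{thm:B} is sharp in the derived length.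

Theorem~\ref{thm:A} is proved in Section~\ref{sec:counter}, which uses only arithmetic in quadratic fields. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to a statement about a prime ideal of a ring of Laurent polynomials and shows the method on three examples; Sections~\ref{sec:weights}--\ref{sec:lifting} prove that statement.

\section{Cones, lexicographic orders and searches}\label{sec:prelim}

A \emph{left-order} on $G$ is a linear order invariant under left multiplication. Its \emph{positive cone} $P=\{g:g\succ1\}$ satisfies $PP\subseteq P$, and $G$ is the disjoint union of $P$, $P^{-1}$ and $\{1\}$. Conversely, a set $P$ with these two properties is the cone of the left-order given by $g\prec h\iff g^{-1}h\in P$, and this is a bi-order exactly when $P$ is invariant under conjugation. If $G$ is computable with respect to $X$, then an order and the set of words representing elements of its cone compute each other. Two elements $g,h\ne1$ \emph{have the same sign} if both or neither lie in $P$; in a bi-order, conjugate elements have the same sign.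

All orders in this paper are built lexicographically, in one of two ways.

\begin{lemma}\label{lem:ext}
Let $N$ be a normal subgroup of $G$, let $P_N$ be the cone of a left-order on $N$, and let $G/N$ be bi-ordered. Then $P=\{g\in G: gN\succ 1\}\cup P_N$ is the cone of a left-order on $G$. If $P_N$ is invariant under conjugation by $G$, this is a bi-order.
\end{lemma}

\begin{proof}
Let $g,h\in P$. If both lie in $N$ then $gh\in P_N$. Otherwise $gN,hN\succeq1$ with one inequality strict, so $ghN\succ 1$. An element outside $N$ lies in exactly one of $P$, $P^{-1}$ according to its image in $G/N$, and an element of $N\setminus\{1\}$ lies in exactly one of $P_N$, $P_N^{-1}$. The set $\{g:gN\succ1\}$ is invariant under conjugation because $G/N$ is bi-ordered.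
\end{proof}

For abelian groups written additively, \emph{ordered} means linearly ordered invariantly under addition.

\begin{lemma}[leading-term orders]\label{lem:lead}
Let $M$ be an abelian group with a decreasing chain of subgroups $M_j\supseteq M_{j+1}$, indexed by consecutive integers, such that every $x\neq0$ lies in $M_j\setminus M_{j+1}$ for some $j=\nu(x)$. Let $\phi_j\colon M_j\to N_j$ be homomorphisms to ordered abelian groups with $\ker \phi_j=M_{j+1}$. Then $P=\{x\neq0:\phi_{\nu(x)}(x)>0\}$ is the cone of an order on $M$.
\end{lemma}

\begin{proof}
The index $\nu(x)$ is unique because the chain decreases, and $\nu(-x)=\nu(x)$, so exactly one of $x,-x$ lies in $P$. Let $x,y\in P$ and $j=\nu(x)\le\nu(y)$. Then $\phi_j(y)=0$ if $j<\nu(y)$ and $\phi_j(y)>0$ if $j=\nu(y)$. In both cases $\phi_j(x+y)>0$, hence $\nu(x+y)=j$ and $x+y\in P$.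
\end{proof}

Our algorithms rest on two principles. First, if an object with a decidable or recursively enumerable (r.e.) property is known to exist among effectively listed candidates, then a systematic search finds one. Second, an algorithm may contain finitely many constants, such as generators of finitely many ideals, whether or not there is a method to find them.

Disjoint sets $A,B\subseteq\mathbb N$ are \emph{recursively inseparable} if they have no recursive separator. The r.e.\ sets $\Delta_0,\Delta_1$ are an example. Indeed, suppose that $C$ is a recursive separator with characteristic function $\varphi_e$. If $e\in C$ then $\varphi_e(e)=1$, so $e\in\Delta_1$, which is disjoint from $C$; if $e\notin C$ then $\varphi_e(e)=0$, so $e\in\Delta_0\subseteq C$.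

\section{A computable group whose bi-orders separate inseparable sets}\label{sec:counter}

\subsection{One bit in $\mathbb Q(\sqrt3)$}

For a field $K$ and a subgroup $U\le K^\times$, let $K\rtimes U$ be the set $K\times U$ with the product $(m,u)(m',u')=(m+um',uu')$. The inverse of $(m,u)$ is $(-u^{-1}m,u^{-1})$, and
\begin{equation}\label{eq:conj}
(m',u)(m,1)(m',u)^{-1}=(m'+um,u)(-u^{-1}m',u^{-1})=(um,1).
\end{equation}
We identify $m\in K$ with $(m,1)$. By \eqref{eq:conj}, in any bi-order the elements $m$ and $um$ of $K\setminus\{0\}$ have the same sign for all $u\in U$.

Let $K=\mathbb Q(\rho)$ with $\rho^2=3$, and consider $x=1$ and $z=\rho$ in $K$. If $\rho\in U$, then $x$ and $z$ have the same sign in every bi-order. If $-\rho\in U$, then $x$ and $-z$ have the same sign, so $x$ and $z$ have opposite signs. A computable presentation may wait and introduce the generator $(0,\rho)$ or $(0,-\rho)$ at an arbitrarily late stage, or never, without harm to the word problem, while an algorithm for a bi-order must compare the signs of $x$ and $z$ in finite time. With one such field for each $n\in\mathbb N$, and with the decision governed by the entry of $n$ into one of two inseparable sets, this defeats every algorithm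 for a bi-order in that presentation.

The difficulty is that all presentations must be defeated, so the pair $(x,z)$ has to be found from the group structure alone. If $U$ is trivial until the decision is made, the group is $\mathbb Q^2$, where an automorphism carries any two independent elements to any other two. Multiplication by $\rho$ must be visible from the start, without forcing any relation between the signs. The element $\theta=3+\rho$ achieves this. Both embeddings $\rho\mapsto\pm\sqrt3$ of $K$ into $\mathbb R$ make $\theta$ positive, so the orders that they induce on $K$ are both invariant under $\theta$; in one of them $x$ and $z$ have the same sign, in the other opposite signs. With $t=(0,\theta)$ we have $txt^{-1}x^{-3}=\theta-3=z$, so $z$ is a word in $x$ and $t$. Finally, $\theta^2-6\theta+6=0$ gives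
\[
t^2xt^{-2}\cdot(txt^{-1})^{-6}\cdot x^6=1,
\]
an equation whose solutions can be searched for in any computable presentation. The polynomial has a second root $3-\rho$. If it were in $U$, the search might return it in place of $\theta$, and $z$ would be replaced by $-z$; so we must check that $3-\rho\notin U$. Different primes for different $n$ ensure that the $n$-th equation is solvable only in the $n$-th field.

\subsection{The group and its orders}

Fix disjoint, r.e., recursively inseparable sets $A,B\subseteq\mathbb N$. Let $p_n$ be the $n$-th odd prime, $K_n=\mathbb Q(\rho_n)$ with $\rho_n^2=p_n$, and $\theta_n=p_n+\rho_n$. Define $U_n\le K_n^\times$ by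
\[
U_n=\begin{cases}\langle\theta_n\rangle & \text{if } n\notin A\cup B,\\ \langle\theta_n,\rho_n\rangle&\text{if } n\in A,\\ \langle\theta_n,-\rho_n\rangle&\text{if } n\in B,\end{cases}
\]
and let $G_n=K_n\rtimes U_n$ and $G=\bigoplus_{n\in\mathbb N}G_n$, the restricted direct sum. The subgroup $\bigoplus K_n$ is abelian and normal with abelian quotient $\bigoplus U_n$, so $G$ is metabelian.

\begin{lemma}\label{lem:units}
The group $U_n$ is free abelian on the listed generators, and $p_n-\rho_n\notin U_n$.
\end{lemma}

\begin{proof}
Drop the index $n$. The norm $a+b\rho\mapsto a^2-pb^2$ is multiplicative; it takes $p\pm\rho$ to $p(p-1)$ and $\pm\rho$ to $-p$. An element of $U$ has the form $\theta^i(\pm\rho)^j$, with the sign fixed by $n$ and with $j=0$ if $n\notin A\cup B$, and its norm is $(p(p-1))^i(-p)^j$. Since $p$ is odd, the $2$-adic valuation of this norm is $ia$, where $a\ge1$ is the $2$-adic valuation of $p-1$. If $\theta^i(\pm\rho)^j=1$, then $ia=0$, so $i=0$, and $(-p)^j=1$ gives $j=0$. If $\theta^i(\pm\rho)^j=p-\rho$, then $ia=a$, so $i=1$, then $(-p)^j=1$ gives $j=0$, and $p-\rho=p+\rho$, which is false.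
\end{proof}

The prime $2$ has to be excluded: for $p=2$ one has $(2-\rho)(2+\rho)=\rho^2$, so $p-\rho=(\pm\rho)^2\theta^{-1}$.

The set $A\cup B$ is r.e., and it is infinite, since otherwise $A$ would be a recursive separator. Let $e_0,e_1,\dots$ be a one-to-one recursive enumeration of it. Let $X$ consist of the letters
\begin{itemize}
\item $y_{n,a,b}$ ($n\in\mathbb N$, $a,b\in\mathbb Q$), denoting $a+b\rho_n\in K_n\le G_n$;
\item $t_n$ ($n\in\mathbb N$), denoting $(0,\theta_n)\in G_n$;
\item $s_k$ ($k\ge0$), denoting $(0,\rho_n)\in G_n$ if $n=e_k\in A$, and $(0,-\rho_n)\in G_n$ if $n=e_k\in B$.
\end{itemize}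
This is a recursively enumerated generating set of $G$.

\begin{lemma}\label{lem:comp}
The group $G$ is computable with respect to $X$.
\end{lemma}

\begin{proof}
Given $k$, compute $n=e_k$ and enumerate $A$ and $B$ until $n$ appears in one of them; this determines the value of $s_k$. A word involves finitely many components $G_n\subseteq K_n\times K_n^\times$, and in each of them it is evaluated by exact arithmetic with numbers $a+b\rho_n$, $a,b\in\mathbb Q$. The word is trivial exactly when all these values are $(0,1)$.
\end{proof}

The point of indexing the letters $s_k$ by $k$ rather than $n$ is that we never have to decide whether a given $n$ belongs to $A\cup B$.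

Each set $C\subseteq\mathbb N$ determines an order on $G$. Let $\sigma_n\colon K_n\to\mathbb R$ be the field embedding with $\sigma_n(\rho_n)=\sqrt{p_n}$ if $n\in C$ and $\sigma_n(\rho_n)=-\sqrt{p_n}$ if $n\notin C$. Order $U_n$ lexicographically by the exponent pair $(i,j)$ of $\theta_n^i(\pm\rho_n)^j$, which is well defined by Lemma~\ref{lem:units}. Let $P_n\subseteq G_n$ be the set of $(m,u)$ with $u\succ1$, or with $u=1$ and $\sigma_n(m)>0$. Let $P_C\subseteq G$ be the set of $g\ne1$ whose nontrivial component of largest index $n$ lies in $P_n$.

\begin{lemma}\label{lem:PC}
For every $C\subseteq \mathbb N$ the set $P_C$ is the cone of a left-order on $G$, and $C$ computes this order with respect to $X$. If $C$ is a separator of $A$ and $B$, the order is a bi-order.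
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ext}, $P_n$ is the cone of a left-order on $G_n$. Let $g,h\in P_C$ have top indices $n,n'$. If $n\ne n'$, the top component of $gh$ is that of the factor with the larger top index. If $n=n'$, then $g_nh_n\in P_n$ is the top component of $gh$. So $gh\in P_C$. Since $g$ and $g^{-1}$ have the same top index and mutually inverse top components, exactly one of them lies in $P_C$ when $g\ne1$.

Given a word $w$ over $X$, evaluate it as in Lemma~\ref{lem:comp} and find the top index $n$ and the component $(m,u)$. The projection $G\to U_n$ kills all letters except $t_n$ and, if $n\in A\cup B$, the letter $s_k$ with $e_k=n$. So $i$ is the exponent sum of $t_n$ in $w$, and $j$ is the exponent sum of the letter $s_k$ with $e_k=n$ if such a letter occurs in $w$, and $0$ otherwise. If $(i,j)=(0,0)$, one question to $C$ determines $\sigma_n$, and the sign of a number $a\pm b\sqrt{p_n}$ is decidable.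

Let $C$ be a separator. We have $\sigma_n(\theta_n)=p_n\pm\sqrt{p_n}>0$. If $n\in A$ then $n\in C$ and $\sigma_n(\rho_n)>0$; if $n\in B$ then $n\notin C$ and $\sigma_n(-\rho_n)>0$. Hence $\sigma_n(U_n)\subseteq\mathbb R_{>0}$, and by \eqref{eq:conj} the cone $\{m:\sigma_n(m)>0\}$ of $K_n$ is invariant under conjugation by $G_n$. By Lemma~\ref{lem:ext}, so is $P_n$. Conjugation in $G$ acts componentwise and preserves the top index, so $P_C$ is invariant.
\end{proof}

\subsection{Recognizing the $n$-th summand}

Let $E_n(x,t)$ be the equation
\[
t^2xt^{-2}\cdot(txt^{-1})^{-2p_n}\cdot x^{\,p_n^2-p_n}=1 .
\]

\begin{lemma}\label{lem:eq}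
Let $x,t\in G$. Then $x\neq 1$ and $E_n(x,t)$ hold if and only if $x\in K_n\setminus\{0\}$ and the $U_n$-component of $t$ is $\theta_n$.
\end{lemma}

\begin{proof}
Write $p=p_n$. The equation holds in $G$ exactly when it holds in each component, and it holds trivially in components where $x$ is trivial. If the $j$-th component of $x$ is $m\in K_j$ and the $U_j$-component of $t$ is $u$, then by \eqref{eq:conj} the equation in $G_j$ reads
\begin{equation}\label{eq:quad}
(u^2-2pu+p^2-p)\,m=0,\qquad\text{that is,}\qquad \bigl((u-p)^2-p\bigr)m=0 .
\end{equation}
For $j=n$ and $u=\theta_n$ this holds, which proves one implication.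

Conversely, let $x\neq1$ satisfy $E_n(x,t)$, and let $x_j\neq1$ be a component of $x$, with image $u'$ in $U_j$. In the abelian group $U_j$ the equation becomes $(u')^{1-2p+p^2-p}=1$. The exponent is congruent to $1$ modulo $p$, hence nonzero, and $U_j$ is torsion-free by Lemma~\ref{lem:units}. So $u'=1$ and $x_j=m\in K_j\setminus\{0\}$. Now \eqref{eq:quad} gives $(u-p)^2=p$ in $K_j$. Writing $u-p=a+b\rho_j$ we get $a^2+b^2p_j=p$ and $ab=0$. As $p$ is not the square of a rational number, $b\neq 0$, so $a=0$ and $b^2p_j=p$, which forces $p_j=p$ and $j=n$. Thus $x_n$ is the only nontrivial component of $x$, and $u=p\pm\rho_n$. Lemma~\ref{lem:units} excludes $p-\rho_n$.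
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $G$ is metabelian, computable by Lemma~\ref{lem:comp}, and bi-orderable by Lemma~\ref{lem:PC} with $C=A$.

Let $G$ be computable with respect to $Y$ and let $\preceq$ be any bi-order of $G$. Given $n$, search for words $x,t$ over $Y$ with $x\neq_G1$ and $E_n(x,t)$. Both conditions are decidable, and such words exist by Lemma~\ref{lem:eq}. For the first pair found, put $z=txt^{-1}x^{-p_n}$. By Lemma~\ref{lem:eq}, $x=m\in K_n\setminus\{0\}$ and $z=(\theta_n-p_n)m=\rho_nm\ne0$. Let $C$ be the set of $n$ for which $x$ and $z$ have the same sign under $\preceq$. Then $\preceq$ computes $C$. If $n\in A$, then $s=(0,\rho_n)$ lies in $G_n$ and $sxs^{-1}=z$, so $n\in C$. If $n\in B$, then $s=(0,-\rho_n)$ lies in $G_n$ and $sxs^{-1}=z^{-1}$, so $x$ and $z$ have opposite signs and $n\notin C$. Thus every bi-order computes a separator of $A$ and $B$, and none is computable with respect to $Y$, because no separator is recursive.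

Take $A=\Delta_0$, $B=\Delta_1$. What we have just shown is (i). In (ii), let $X$ be the generating set above. By Lemma~\ref{lem:PC}, every separator computes a bi-order, and the recursive set $C=\mathbb N$ gives a computable left-order.
\end{proof}

In a single summand $G_n$ the choice of $\sigma_n$ is one bit, which an algorithm may contain as a constant. Only the infinite sequence of bits is out of reach. The proof of Theorem~\ref{thm:B} shows that for a finitely generated group finitely many constants are always enough.

\section{Finitely generated groups: reduction to a prime ideal}\label{sec:reduction}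

\subsection{Invariant orders on modules}

From now on $Q\cong\mathbb Z^r$ ($r\ge0$) is written multiplicatively and $R=\mathbb Z[Q]$. After a choice of basis $x_1,\dots,x_r$ of $Q$, this is the ring of Laurent polynomials $\mathbb Z[x_1^{\pm1},\dots,x_r^{\pm1}]$, which is Noetherian. Let $S\subseteq R$ be the set of nonzero elements with all coefficients $\ge0$. It contains $Q$ and the positive integers, and it is closed under addition and multiplication, since the sum of the coefficients is additive and multiplicative and is positive on $S$.

An \emph{invariant order} on an $R$-module $M$ is an order of the additive group preserved by multiplication by each $q\in Q$. No compatibility with other elements of $R$ is required. An element $s\in S$ is a sum of elements of $Q$, so under an invariant order $sx$ is nonzero and has the sign of $x$ whenever $x\ne0$. Hence a module with an invariant order is \emph{$S$-torsion-free}: $sx=0$ with $s\in S$ implies $x=0$.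

Elements of a module with generators $m_1,\dots,m_l$ are named by vectors in $R^l$, and elements of a ring of fractions of a quotient of $R$ are named by pairs (numerator, denominator) of elements of $R$. An order is \emph{computable} if the set of names of positive elements is recursive.

\begin{theorem}\label{thm:module}
Every finitely generated $S$-torsion-free $R$-module has a computable invariant order.
\end{theorem}

We first make sure that one can compute in such modules at all.

\begin{lemma}\label{lem:eff}
Equality in a finitely generated $R$-module $M$ is decidable. Consequently membership in a fixed submodule of $M$ or a fixed ideal of $R$ is decidable, and for a prime $\mathfrak p$ the field $\operatorname{Frac}(R/\mathfrak p)$ has decidable equality and computable operations.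
\end{lemma}

\begin{proof}
Write $M=R^l/L$. Since $R$ is Noetherian, $L$ is finitely generated, so the names of $0$ form an r.e.\ set. To see that the names of nonzero elements do too, we show that $M$ is residually finite. Let $x\ne0$, let $N$ be a submodule maximal subject to $x\notin N$, and put $\bar M=M/N$. Every nonzero submodule of $\bar M$ contains $\bar x$. So $R\bar x$ is simple, $R\bar x\cong R/\mathfrak m$ with $\mathfrak m$ maximal, and $R/\mathfrak m$ is finite, because a field that is finitely generated as a ring is finite. The Artin--Rees lemma gives $c$ with $\mathfrak m^{c+1}\bar M\cap R\bar x=\mathfrak m(\mathfrak m^{c}\bar M\cap R\bar x)\subseteq\mathfrak m\bar x=0$. The submodule $\mathfrak m^{c+1}\bar M$ does not contain $\bar x$, so it is $0$. Thus $\bar M$ is a finitely generated module over $R/\mathfrak m^{c+1}$, and this ring is finite since each $\mathfrak m^i/\mathfrak m^{i+1}$ is a finite-dimensional vector space over a finite field. Hence $\bar M$ is finite.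

A finite $R$-module is a finite abelian group with $r$ commuting automorphisms, and a homomorphism from $M$ to it is an $l$-tuple of elements satisfying the finitely many generators of $L$. These data can be listed, and $x\neq0$ exactly when some listed homomorphism does not kill $x$.

Membership in a submodule $N$ is equality to $0$ in $M/N$. Finally, $(a,b)$ names an element of $\operatorname{Frac}(R/\mathfrak p)$ if $b\notin\mathfrak p$, and $a/b=a'/b'$ means $ab'-a'b\in\mathfrak p$.
\end{proof}

\subsection{From groups to modules}

The natural module attached to $G$ is the derived subgroup $G'$, but $G/G'$ may have torsion and then cannot be ordered. We enlarge $G'$ to remove the torsion, and bi-orderability keeps the larger subgroup abelian.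

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:module}]
In a bi-ordered group $a\prec b$ implies $a^k\prec b^k$ for $k\ge1$, so $k$-th roots are unique. If $g^k$ commutes with $h$, then $(hgh^{-1})^k=g^k$, so $g$ commutes with $h$.

Let $M=\{g\in G:g^k\in G'\text{ for some }k\ge1\}$, the preimage of the torsion subgroup of $G/G'$. It is normal, and $Q=G/M$ is finitely generated, abelian and torsion-free, so $Q\cong\mathbb Z^r$. If $g\in M$, some power of $g$ lies in the abelian group $G'$, so $g$ commutes with $G'$. If $g,g'\in M$, some power of $g'$ lies in $G'$ and so commutes with $g$; hence $g'$ commutes with $g$. Thus $M$ is abelian, conjugation by $g\in G$ on $M$ depends only on the image $\bar g\in Q$, and $M$ is an $R$-module with $\bar g\cdot m=gmg^{-1}$. A bi-order of $G$ restricts to an invariant order on $M$, so $M$ is $S$-torsion-free.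

Let $t_1,\dots,t_r\in G$ map to a basis of $Q$. Write each of finitely many generators of $G$ as an element of $M$ times a word in the $t_i$, and let $a_1,\dots,a_l\in M$ be these elements together with the commutators $[t_i,t_j]$. Modulo the normal closure of the $a_i$, the group $G$ is abelian and generated by the $r$ images of the $t_i$, and it maps onto $Q$ taking them to a basis; so this map is an isomorphism and the normal closure is $M$. Hence $a_1,\dots,a_l$ generate $M$ as an $R$-module, and $X_0=\{a_1,\dots,a_l,t_1,\dots,t_r\}$ generates $G$.

By Theorem~\ref{thm:module}, $M$ has a computable invariant order. With the lexicographic order on $Q$, Lemma~\ref{lem:ext} gives a bi-order on $G$. To compute it, bring a word over $X_0$ to the form $m\,t_1^{\epsilon_1}\cdots t_r^{\epsilon_r}$ with $m\in M$ named by a vector in $R^l$, as follows. If $w$ is a word in the $t_i^{\pm1}$ and $a\in M$, then $wa=(\bar w\cdot a)\,w$; this moves all letters $a_i^{\pm1}$ to the left. For letters $t,t'$ among the $t_i^{\pm1}$ and $[t,t']=tt't^{-1}t'^{-1}\in M$ we have $w\,tt'\,w'=(\bar w\cdot[t,t'])\,w\,t't\,w'$; with fixed names for the finitely many elements $[t,t']$, this sorts the remaining word. The element is trivial if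 and only if $\epsilon=(\epsilon_1,\dots,\epsilon_r)=0$ and $m=0$, which is decidable by Lemma~\ref{lem:eff}, and positive if and only if $\epsilon>0$ lexicographically, or $\epsilon=0$ and $m>0$. So the bi-order is computable with respect to $X_0$.

Let $G$ be computable with respect to $Y$. Fix words over $Y$ for the finitely many elements of $X_0$; this translates words over $X_0$ into words over $Y$. Given a word $u$ over $Y$, search for a word over $X_0$ whose translation equals $u$ in $G$. The test is decidable and the search succeeds. So words over $Y$ are effectively translated into words over $X_0$, and the same bi-order is computable with respect to $Y$.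
\end{proof}

\subsection{From modules to primes}

A finitely generated module has a filtration with quotients $R/\mathfrak p$, but in an arbitrary such filtration the quotients may acquire $S$-torsion and admit no invariant order. The remedy is to saturate each step with respect to $S$. The price is that the quotients embed not in $R/\mathfrak p$ but in its ring of fractions $S^{-1}(R/\mathfrak p)$.

\begin{proposition}\label{prop:prime}
Let $\mathfrak p$ be a prime ideal of $R$ with $\mathfrak p\cap S=\emptyset$, and let $D=R/\mathfrak p$. Then $S^{-1}D$ has a computable invariant order.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:module} from Proposition~\ref{prop:prime}]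
Let $M$ be finitely generated and $S$-torsion-free. Put $M_0=0$, and suppose that a submodule $M_i\neq M$ has been found with $M/M_i$ $S$-torsion-free. An ideal maximal among the annihilators of nonzero elements of $M/M_i$ is prime, so there is $a_i\in M\setminus M_i$ such that $\mathfrak p_i=\{f\in R:fa_i\in M_i\}$ is prime, and $\mathfrak p_i\cap S=\emptyset$ because $M/M_i$ is $S$-torsion-free. Let
\[
M_{i+1}=\{x\in M: sx\in Ra_i+M_i\text{ for some }s\in S\}.
\]
Since $S$ is multiplicatively closed, $M_{i+1}$ is a submodule and $M/M_{i+1}$ is $S$-torsion-free. It contains $M_i$ and $a_i$. By the ascending chain condition we reach a chain $0=M_0\subset M_1\subset\dots\subset M_n=M$.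

For $x\in M_{i+1}$ choose $s\in S$, $f\in R$ with $sx-fa_i\in M_i$ and put $\phi_i(x)=f/s\in S^{-1}(R/\mathfrak p_i)$. If also $s'x-f'a_i\in M_i$, then $(sf'-s'f)a_i=s'(sx-fa_i)-s(s'x-f'a_i)\in M_i$, so $sf'-s'f\in\mathfrak p_i$ and $f/s=f'/s'$. The map $\phi_i$ is $R$-linear: if $\phi_i(x)=f/s$ and $\phi_i(x')=f'/s'$ in this way and $g\in R$, then $ss'(gx+x')-(s'gf+sf')a_i\in M_i$. It vanishes on $M_i$. If $\phi_i(x)=0$, then $f\in\mathfrak p_i$ because $R/\mathfrak p_i$ is a domain in which $S$ has nonzero image; so $sx\in M_i$ and $x\in M_i$. Thus $\ker\phi_i=M_i$.

Order each $S^{-1}(R/\mathfrak p_i)$ by Proposition~\ref{prop:prime} and give $M$ the leading-term order of Lemma~\ref{lem:lead}, reading the chain downward. It is invariant, since $q\in Q$ preserves each $M_{i+1}\setminus M_i$ and $\phi_i(qx)=q\phi_i(x)$. It is computable: by Lemma~\ref{lem:eff} we can test $x\ne0$, find $i$ with $x\in M_{i+1}\setminus M_i$, and search for $s$ and $f$.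
\end{proof}

\subsection{Three examples}\label{sec:examples}

The proof of Proposition~\ref{prop:prime} has three ingredients, each visible in a small case. A \emph{positive zero} of an ideal is a ring homomorphism $R\to\mathbb R$ that kills the ideal and maps $Q$ into $\mathbb R_{>0}$, that is, a common zero in $(\mathbb R_{>0})^r$.

\begin{example}\label{ex:zero}
Let $R=\mathbb Z[x^{\pm1}]$ and $\mathfrak p=(x-2)$. Evaluation at the positive zero $x=2$ embeds $S^{-1}D$ into $\mathbb Q$, and the usual order is invariant and computable.
\end{example}

\begin{example}\label{ex:taylor}
Let $R=\mathbb Z[x^{\pm1}]$ and $\mathfrak p=0$. Evaluation at $x=1$ is a positive zero, but it kills the larger prime $(x-1)$ and leaves ties. An element of $S^{-1}R$ is a rational function regular at $1$, since elements of $S$ are positive there. Call it positive if its first nonzero Taylor coefficient at $1$ is positive. This is a leading-term order, and multiplication by $x=1+(x-1)$ does not change the leading term.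
\end{example}

\begin{example}\label{ex:twist}
Let $R=\mathbb Z[x^{\pm1},y^{\pm1}]$ and $\mathfrak p=(f)$ with $f=y+(x-1)^2$. Since $f$ is monic and linear in $y$, we have $D\cong\mathbb Z[x^{\pm1},(x-1)^{-2}]\subseteq\mathbb Q(x)$ with $y\mapsto-(x-1)^2$, so $\mathfrak p$ is prime. There is no positive zero, as $f>0$ for $y>0$. Nevertheless $\mathbb Q(x)$ has an invariant order. Expand a nonzero element at $x=1$ as $\alpha(x-1)^N+\cdots$ with $\alpha\in\mathbb Q^\times$, $N\in\mathbb Z$, and call it positive if $(-1)^{\lfloor N/2\rfloor}\alpha>0$. This is a leading-term order. Multiplication by $x$ keeps $(N,\alpha)$, and multiplication by $y$ replaces it by $(N+2,-\alpha)$, so both preserve signs. In particular $\mathfrak p\cap S=\emptyset$. The order is not a field order, since the positive element $y$ is minus a square, and it is not Archimedean, since $1-ny>0$ for all $n$. The missing positive zero has moved to the boundary point $x=1$, $y=0$: the part of $f$ of lowest degree in $y$ is $(x-1)^2$, and it does have a positive zero.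
\end{example}

In general, Section~\ref{sec:weights} shows that $\mathfrak p$ has a positive zero either in the ordinary sense or at the boundary in the sense of Example~\ref{ex:twist}. Section~\ref{sec:field} orders the fraction field of $R/\mathfrak q$ for a suitable prime $\mathfrak q\supseteq\mathfrak p$, as in Examples~\ref{ex:zero} and~\ref{ex:twist}. Section~\ref{sec:lifting} breaks the ties as in Example~\ref{ex:taylor}. For the rest of the paper, $\mathfrak p$ and $D$ are as in Proposition~\ref{prop:prime}.

\section{Weights and positive zeros}\label{sec:weights}

We start from some invariant order on $D$, about which nothing effective is known, and keep only finitely much information from it.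

\begin{lemma}\label{lem:zorn}
Every $S$-torsion-free $R$-module $M$ has an invariant order.
\end{lemma}

\begin{proof}
By Zorn's lemma, choose $P\subseteq M$ maximal among the subsets that contain $0$, are closed under addition and under multiplication by $Q$, and satisfy $P\cap -P=\{0\}$. Such a $P$ is closed under multiplication by $S$. It suffices to show $P\cup-P=M$, for then $P\setminus\{0\}$ is the cone of an invariant order. Suppose $a\notin P\cup-P$. The set $P'=P+(S\cup\{0\})a$ is closed under addition and under $Q$ and contains $P$ and $a$, so by maximality $P'\cap-P'\neq\{0\}$: there are $b,b'\in P$ and $s,s'\in S\cup\{0\}$ with $b+sa=-(b'+s'a)\ne0$. If $s=s'=0$ then $b=-b'$ is a nonzero element of $P\cap-P$, which is impossible. So $s_1=s+s'\in S$ and $s_1a=-(b+b')\in-P$. The same argument for $-a$ gives $s_2\in S$ with $s_2a\in P$. Then $s_1s_2a\in P\cap-P$, so $s_1s_2a=0$ and $a=0\in P$, a contradiction.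
\end{proof}

A \emph{total preorder} is a transitive relation $\lesssim$ under which any two elements are comparable. Write $q\sim q'$ if $q\lesssim q'$ and $q'\lesssim q$, and $q\ll q'$ if $q\lesssim q'$ but not $q'\lesssim q$. For a total preorder on $Q$ and $0\ne f=\sum n_qq\in\mathbb Q[Q]$, let $\operatorname{in}_\lesssim f$ be the sum of the terms $n_qq$ with $q$ in the largest $\sim$-class that meets the support of $f$. A homomorphism $w\colon Q\to\mathbb Z$, a \emph{weight}, defines the preorder $w(q)\le w(q')$, and we write $\operatorname{in}_wf$ for the corresponding sum of the terms of maximal weight. A homomorphism $\chi\colon Q\to\mathbb R_{>0}$ is extended linearly to a ring homomorphism $\mathbb Q[Q]\to\mathbb R$.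

An invariant order on $D$ sorts the elements of $Q$ by order of magnitude, and it measures the ratio of two elements of the same magnitude by a positive real number. In a relation $f\in\mathfrak p$ the terms of top magnitude must cancel on this real scale.

\begin{lemma}\label{lem:arch}
There are a total preorder $\lesssim$ on $Q$, invariant under multiplication, and a homomorphism $\chi\colon Q\to\mathbb R_{>0}$ such that $\chi(\operatorname{in}_\lesssim f)=0$ for all $0\neq f\in\mathfrak p$.
\end{lemma}

\begin{proof}
Since $D$ is a domain and $\mathfrak p\cap S=\emptyset$, the module $D$ is $S$-torsion-free. By Lemma~\ref{lem:zorn} it has an invariant order; reversing it if necessary, assume $1>0$. Then the integers sit in $D$ with their usual order, and the image $\bar q=q\cdot1$ of each $q\in Q$ is positive. Define $q\lesssim q'$ if $\bar q\le n\bar q'$ for some $n\in\mathbb N$. This relation is transitive, total (one of $\bar q\le\bar q'$, $\bar q'\le\bar q$ holds), and invariant under $Q$. By invariance $Q_0=\{q:q\sim1\}$ is a subgroup and $\ll$ induces an order on the group $Q/Q_0$. An ordered group is torsion-free, so $Q/Q_0$ is free abelian of finite rank and $Q=Q_0\times Q_1$ for some subgroup $Q_1$.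

\emph{The standard part.} Let $D_{\rm fin}$ be the additive group of all $d\in D$ with $-n\le d\le n$ for some $n\in\mathbb N$, and for $d\in D_{\rm fin}$ let $\operatorname{st}(d)=\sup\{a/b:a\in\mathbb Z,\ b\in\mathbb N,\ a\le bd\}$. This map is monotone, and
\begin{equation}\label{eq:st}
a\le bd\le a'\quad(a,a'\in\mathbb Z,\ b\in\mathbb N)\quad\text{implies}\quad a/b\le\operatorname{st}(d)\le a'/b .
\end{equation}
The first inequality is the definition. For the second, $a''\le b''d$ gives $a''b\le b''bd\le b''a'$, so $a''/b''\le a'/b$. For $d\in D_{\rm fin}$ and $b\in\mathbb N$ there is an integer $a$ with $a\le bd\le a+1$, namely the largest integer $\le bd$. If likewise $a'\le bd'\le a'+1$, then $a+a'\le b(d+d')\le a+a'+2$, and \eqref{eq:st} places both $\operatorname{st}(d+d')$ and $\operatorname{st}(d)+\operatorname{st}(d')$ in an interval of length $2/b$. As $b$ is arbitrary, $\operatorname{st}$ is additive. Moreover, every additive monotone map $\psi\colon D_{\rm fin}\to\mathbb R$ equals $\psi(1)\operatorname{st}$: from $a\le bd\le a+1$ both $\psi(d)$ and $\psi(1)\operatorname{st}(d)$ lie between $\psi(1)a/b$ and $\psi(1)(a+1)/b$.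

\emph{The character.} If $q\lesssim1$ then $\bar q\in D_{\rm fin}$. If $q\ll1$, then $1\le n\bar q$ fails for every $n$, so $0\le n\bar q\le 1$ and $\operatorname{st}(\bar q)=0$ by \eqref{eq:st}. If $q\in Q_0$, then $1\le n\bar q$ for some $n$, so $\chi(q):=\operatorname{st}(\bar q)\ge1/n>0$. For $q\in Q_0$, invariance shows that $-n\le d\le n$ implies $-n\bar q\le qd\le n\bar q$, so $qD_{\rm fin}\subseteq D_{\rm fin}$, and that $d\mapsto\operatorname{st}(qd)$ is additive and monotone with value $\chi(q)$ at $1$. Hence $\operatorname{st}(qd)=\chi(q)\operatorname{st}(d)$, and $d=\overline{q'}$ gives $\chi(qq')=\chi(q)\chi(q')$ on $Q_0$. Extend $\chi$ to $Q$ by $\chi(Q_1)=1$.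

Let $0\ne f=\sum n_qq\in\mathfrak p$ and let $q_0$ lie in the top class of the support. Then $q_0^{-1}f\in\mathfrak p$, so $\sum n_q\overline{qq_0^{-1}}=0$ in $D$, with $qq_0^{-1}\lesssim1$ for all $q$ in the support. Applying $\operatorname{st}$ kills the terms with $q\ll q_0$ and leaves $\sum_{q\sim q_0}n_q\chi(qq_0^{-1})=0$. Multiplying by $\chi(q_0)$ gives $\chi(\operatorname{in}_\lesssim f)=0$.
\end{proof}

The preorder $\lesssim$ is an infinite object, and we replace it by a weight, which is $r$ integers. A weight can be made to agree with $\lesssim$ on any finite set. It is not enough to arrange this on the supports of generators of $\mathfrak p$, because top parts may cancel in a combination of the generators; a Gr\"obner basis controls such cancellation. Division by a Gr\"obner basis need not terminate among Laurent monomials, so we homogenize and work in a fixed degree, where there are finitely many monomials. We use two facts. \emph{Dickson's lemma}: every set of monomials in finitely many variables has a finite subset such that each member of the set is divisible by a member of the subset. \emph{Gordan's theorem}: for $u_1,\dots,u_m\in\mathbb Q^s$, either some rational linear form is positive on all $u_j$,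 or $\sum\lambda_ju_j=0$ for some rational $\lambda_j\ge0$, not all $0$.

\begin{proposition}\label{prop:weight}
There are homomorphisms $w\colon Q\to\mathbb Z$ and $\chi\colon Q\to\mathbb R_{>0}$ such that $\chi(\operatorname{in}_wf)=0$ for all $0\neq f\in\mathfrak p$.
\end{proposition}

\begin{proof}
Take $\lesssim$, $\chi$ from Lemma~\ref{lem:arch}, and let $Q_0=\{q:q\sim1\}$, so that $Q/Q_0$ is an ordered free abelian group of finite rank. Let $T=\mathbb Q[x_0,\dots,x_r]$, let $T_d$ be the space of forms of degree $d$, and let $H^\circ=H(1,x_1,\dots,x_r)\in\mathbb Q[Q]$. The map $\mu\mapsto\mu^\circ$ is injective on the monomials of degree $d$. Let $I_d$ be the space of $H\in T_d$ such that a positive integer multiple of $H^\circ$ lies in $\mathfrak p$. If $H\in I_d$ and $\lambda$ is a monomial of degree $d'$, then $\lambda H\in I_{d+d'}$.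

For monomials $\mu,\nu$ of the same degree put $\mu\prec\nu$ if $\mu^\circ\ll\nu^\circ$, or if $\mu^\circ\sim\nu^\circ$ and $\mu$ precedes $\nu$ lexicographically. This is a linear order in each degree, and $\mu\prec\nu$ implies $\lambda\mu\prec\lambda\nu$. Let $\operatorname{lm}(H)$ be the $\prec$-largest monomial of a form $H\neq0$, and $L_d=\{\operatorname{lm}(H):0\ne H\in I_d\}$. By Dickson's lemma there are nonzero forms $g_1,\dots,g_m$ in $\bigcup_dI_d$ such that every member of $\bigcup_dL_d$ is divisible by some $\operatorname{lm}(g_i)$. Since $\operatorname{lm}(\lambda g_i)=\lambda\operatorname{lm}(g_i)$, the set $L_d$ consists exactly of the degree-$d$ multiples of the $\operatorname{lm}(g_i)$.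

\emph{Choice of $w$.} Let $u_1,u_2,\dots$ be the finitely many classes in $Q/Q_0$ of the quotients $\nu^\circ/\mu^\circ$, where $\mu,\nu$ lie in the support of the same $g_i$ and $\mu^\circ\ll\nu^\circ$. They are positive elements of an ordered group, so no nontrivial combination with nonnegative integer coefficients vanishes. By Gordan's theorem, after clearing denominators, there is a homomorphism $Q/Q_0\to\mathbb Z$ positive on all $u_j$. Let $w$ be its composition with $Q\to Q/Q_0$. For $\mu,\nu$ in the support of $g_i$, the relation $\mu^\circ\ll\nu^\circ$ gives $w(\mu^\circ)<w(\nu^\circ)$, and $\mu^\circ\sim\nu^\circ$ gives $w(\mu^\circ)=w(\nu^\circ)$ because $w(Q_0)=0$. Define $\prec_w$, $\operatorname{lm}_w$ and $L_d^w$ like $\prec$, $\operatorname{lm}$ and $L_d$, with the preorder of $w$ in place of $\lesssim$. Then $\operatorname{lm}_w(g_i)=\operatorname{lm}(g_i)$ and $\operatorname{in}_w(g_i^\circ)=\operatorname{in}_\lesssim(g_i^\circ)$. By Lemma~\ref{lem:arch}, applied to an integer multiple of $g_i^\circ$,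
\begin{equation}\label{eq:gi}
\chi(\operatorname{in}_w(g_i^\circ))=0\qquad(i=1,\dots,m).
\end{equation}

\emph{The $g_i$ also serve for $\prec_w$.} Since $\operatorname{lm}_w(\lambda g_i)=\lambda\operatorname{lm}(g_i)$, we have $L_d\subseteq L_d^w$. For any linear order on the monomials of degree $d$, the number of leading monomials of elements of $I_d$ is $\dim I_d$, as a basis in row echelon form shows. So $|L_d|=|L_d^w|$ and $L_d=L_d^w$. Now let $0\neq H\in I_d$. Then $\operatorname{lm}_w(H)=\lambda\operatorname{lm}_w(g_i)$ for some $i$ and $\lambda$, and for a suitable $c\in\mathbb Q$ the form $H-c\lambda g_i\in I_d$ is zero or has a $\prec_w$-smaller leading monomial. After finitely many steps,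
\[
H=\sum_jc_j\lambda_jg_{i_j},\qquad \operatorname{lm}_w(\lambda_jg_{i_j})\preceq_w\operatorname{lm}_w(H).
\]
The $\prec_w$-leading monomial of a form has maximal weight in its support. So if $W$ is the top weight of $H^\circ$, every summand has top weight at most $W$, and comparing terms of weight $W$ gives $\operatorname{in}_w(H^\circ)=\sum c_j\lambda_j^\circ\operatorname{in}_w(g_{i_j}^\circ)$, summed over the $j$ whose summand has top weight exactly $W$. By \eqref{eq:gi}, $\chi(\operatorname{in}_w(H^\circ))=0$.

Finally, for $0\ne f\in\mathfrak p$ choose $q\in Q$ such that $qf$ is a polynomial in $x_1,\dots,x_r$, and homogenize it with $x_0$ to get $H\in I_d$ with $H^\circ=qf$. Then $\chi(q)\chi(\operatorname{in}_wf)=\chi(\operatorname{in}_w(qf))=0$ and $\chi(q)>0$.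
\end{proof}

If $w=0$, then $\chi$ is a positive zero of $\mathfrak p$. In Example~\ref{ex:twist} one may take $w(x)=0$, $w(y)=-1$ and $\chi=1$, since $\operatorname{in}_w(gf)=\operatorname{in}_w(g)(x-1)^2$. If $r=1$ and $\mathfrak p\neq0$, then $w=0$ is forced, because for $w\neq0$ the form $\operatorname{in}_wf$ is a single term, on which $\chi$ does not vanish.

\section{A residue field with a computable invariant order}\label{sec:field}

The values of $\chi$ are arbitrary real numbers, and we first trade them for algebraic ones. By Tarski's transfer principle for real closed fields, a finite system of polynomial equations and strict inequalities with rational coefficients that is solvable in $\mathbb R$ is solvable in the real algebraic numbers. Let $Q'\cong\mathbb Z^s$ and let $J$ be an ideal of $\mathbb Z[Q']$ with a positive zero. Since $J$ is finitely generated, the principle, applied to the generators with denominators cleared and to the inequalities $x_i>0$, gives a positive zero $\eta$ with algebraic values, and $k=\mathbb Q(\eta(Q'))\subseteq\mathbb R$ is a number field. The order of such a field is computable: if $k=\mathbb Q(\alpha)$ and $\gamma\in\mathbb Q[X]$, division by the minimal polynomial decides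 whether $\gamma(\alpha)=0$, and otherwise rational approximations to $\alpha$ reveal the sign.

\begin{proposition}\label{prop:field}
There is a prime $\mathfrak q\supseteq\mathfrak p$ of $R$ such that the $R$-module $F=\operatorname{Frac}(R/\mathfrak q)$ has a computable invariant order. In particular $\mathfrak q\cap S=\emptyset$.
\end{proposition}

The last assertion holds because $s\cdot1\ne0$ in $F$ for $s\in S$. Take $w,\chi$ from Proposition~\ref{prop:weight}. If $w=0$, let $\eta\colon R\to\mathbb R$ be a positive zero of $\mathfrak p$ with algebraic values and $\mathfrak q=\ker\eta$. Then $F\cong k=\mathbb Q(\eta(Q))$, and the order from $\mathbb R$ is computable and invariant, as $q$ acts by $\eta(q)>0$.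

For the rest of this section let $w\neq0$. Dividing $w$ by a positive integer does not change $\operatorname{in}_w$, so we assume that $w$ is onto and write $Q=Q_w\times\langle\tau\rangle$ with $Q_w=\ker w$ and $w(\tau)=-1$. The plan imitates Example~\ref{ex:twist}, where $\tau=y$. We find a boundary point with $\tau=0$ at which $Q_w$ takes positive algebraic values. That point does not define a prime of $R$, because $\tau$ is a unit of $R$; so we pass through it a curve on which $\tau$ is not identically zero, take for $F$ its function field, and order $F$ by leading coefficients of expansions at the point.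

\subsection{The boundary point}

Let $R_0=\mathbb Z[Q_w][\tau]\subseteq R$, the span of the $q$ with $w(q)\le0$, and let $D_0$ be its image in $D$. Then $D_0$ is a Noetherian domain and $D=D_0[\tau^{-1}]$; we write $\tau$ also for its images. Let $\varepsilon\colon R_0\to\mathbb R$ be the ring homomorphism equal to $\chi$ on $Q_w$ with $\varepsilon(\tau)=0$; it applies $\chi$ to the part of weight $0$. For $0\ne f\in\mathfrak p\cap R_0$, that part is $\operatorname{in}_wf$ if the top weight of $f$ is $0$, and it is zero otherwise. In both cases $\varepsilon(f)=0$. So $\varepsilon$ factors through $D_0$, and then through $D_0/\tau D_0=\mathbb Z[Q_w]/J$, where $J$ is the kernel of the surjection $\mathbb Z[Q_w]\to D_0/\tau D_0$. Thus $J$ has a positive zero, hence one with algebraic values. Composing, we obtain a ring homomorphism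
\[
\eta\colon D_0\to D_0/\tau D_0=\mathbb Z[Q_w]/J\to k,\qquad \eta(Q_w)\subseteq k_{>0},\quad\eta(\tau)=0,
\]
where $k=\mathbb Q(\eta(Q_w))\subseteq\mathbb R$ is a number field. Let $O$ be the localization of $D_0$ at the prime $\ker\eta$. It is a Noetherian local domain with residue field $\operatorname{Frac}(\eta(D_0))=k$. It contains $\mathbb Q$, because $\eta$ does not kill nonzero integers. Its maximal ideal contains $\tau$, and $\tau\neq0$ because $\tau$ is a unit of $D$.

\subsection{The curve and its valuation}

The zero ideal of $O$ is a prime not containing $\tau$. Choose a prime $\mathfrak p_1$ of $O$ maximal among the primes not containing $\tau$, and let $O_1=O/\mathfrak p_1$. This is a Noetherian local domain containing $\mathbb Q$, with residue field $k$ and maximal ideal $\mathfrak m_1\ni\tau\ne0$, and every nonzero prime of $O_1$ contains $\tau$.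

\begin{lemma}\label{lem:dim}
$\dim O_1=1$.
\end{lemma}

\begin{proof}
As $\mathfrak m_1\neq0$, the dimension is at least $1$. By Krull's principal ideal theorem, in a Noetherian domain a prime minimal over a nonzero nonunit has height $1$. So the primes $\mathfrak r_1,\dots,\mathfrak r_n$ minimal over $\tau$, finite in number, have height $1$. Suppose $\dim O_1\ge2$. Then each $\mathfrak r_i$ is properly contained in $\mathfrak m_1$, and by prime avoidance (an ideal contained in a finite union of primes is contained in one of them) there is $y\in\mathfrak m_1$ outside all $\mathfrak r_i$. A prime $\mathfrak r$ minimal over $y\ne0$ has height $1$ and, being nonzero, contains $\tau$, hence contains some $\mathfrak r_i\neq0$. Height $1$ forces $\mathfrak r=\mathfrak r_i$, so $y\in\mathfrak r_i$, a contradiction.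
\end{proof}

Let $F=\operatorname{Frac}(O_1)$. Since $\tau\neq0$ in $O_1$, the map $D_0\to O_1\subseteq F$ extends to $D=D_0[\tau^{-1}]$. Let $\mathfrak q\supseteq\mathfrak p$ be the kernel of $R\to D\to F$. Every element of $O_1$ is a quotient of images of elements of $D_0$, so $F=\operatorname{Frac}(R/\mathfrak q)$.

The ring $O_1$ may be singular, and then there is no single parameter in which to expand. We pass to the integral closure $\widetilde O$ of $O_1$ in $F$. The Krull--Akizuki theorem \cite[Thm.~11.7]{Matsumura} says that for a one-dimensional Noetherian domain $O_1$, every ring between $O_1$ and $F$ is Noetherian of dimension at most $1$, and its quotient by any nonzero ideal has finite length as an $O_1$-module. Since $\widetilde O$ is integral over $O_1$, each of its maximal ideals contracts to $\mathfrak m_1$, and so contains $\tau\neq0$. Hence $\widetilde O$ is a Dedekind domain: Noetherian, integrally closed, of dimension $1$. The ring $\widetilde O/\tau\widetilde O$ has finite length, so it is Artinian, and $\widetilde O$ has only finitely many maximal ideals $\mathfrak n=\mathfrak n_1,\dots,\mathfrak n_a$. The field $k'=\widetilde O/\mathfrak n$ has finite length over $O_1$ and is killed by $\mathfrak m_1$,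 so it is a finite extension of $k$, and a number field. The localization $V=\widetilde O_{\mathfrak n}$ is a discrete valuation ring with fraction field $F$, residue field $k'$, valuation $v$ and uniformizer $\pi$.

For $x\in F^\times$ let $\operatorname{ac}(x)\in k'^\times$ be the residue of the unit $x\pi^{-v(x)}$, the leading coefficient of $x$; it satisfies $\operatorname{ac}(xy)=\operatorname{ac}(x)\operatorname{ac}(y)$. An element $q\in Q_w$ is a unit of $D_0$, hence of $V$, so $v(q)=0$ and $\operatorname{ac}(q)=\eta(q)\in k_{>0}$. Put $e=v(\tau)\ge1$ and $c=\operatorname{ac}(\tau)$.

\subsection{The order}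

Two obstacles remain, and both disappear because only additivity and $Q$-invariance are required. The field $k'$ need not embed in $\mathbb R$; we order it as a $k$-vector space, lexicographically in the coordinates with respect to a fixed basis, and this order is invariant under multiplication by $k_{>0}$. The coefficient $c$ need not lie in $k_{>0}$ (in Example~\ref{ex:twist}, $\pi=x-1$, $e=2$, $c=-1$); but $\tau$ shifts the valuation, so we may rescale the leading coefficient differently at different levels. For $N\in\mathbb Z$ let $\phi_N\colon\pi^NV\to k'$ send $x$ to $c^{-\lfloor N/e\rfloor}$ times the residue of $x\pi^{-N}$. It is additive with kernel $\pi^{N+1}V$, so by Lemma~\ref{lem:lead}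
\[
x>0\iff c^{-\lfloor v(x)/e\rfloor}\operatorname{ac}(x)>0\ \text{ in }k'
\]
defines an order on the additive group $F$. Multiplication by $q\in Q_w$ keeps $v(x)$ and multiplies $\operatorname{ac}(x)$ by $\eta(q)\in k_{>0}$. Multiplication by $\tau$ raises $\lfloor v(x)/e\rfloor$ by $1$ and multiplies $\operatorname{ac}(x)$ by $c$, so $c^{-\lfloor v(x)/e\rfloor}\operatorname{ac}(x)$ is unchanged, and $\tau x>0$ if and only if $x>0$. The order is invariant under $Q=Q_w\times\langle\tau\rangle$.

\subsection{Computability}

We must compute $v(x)$ and $\operatorname{ac}(x)$. The rings above were defined by existence arguments, but it suffices to enumerate $V$. By Lemma~\ref{lem:eff}, $F$ has decidable equality. The subring $O_1$ is r.e.\ in $F$, as it consists of the images of $a/b$ with $a,b\in R_0$ and $\eta(b)\neq0$, and $\eta(b)$ is computed in $k$ from the values of $\eta$ on a basis of $Q_w$. Then $\widetilde O$ is r.e.: search for a monic equation with coefficients in $O_1$. Let $g$ be a product of elements $g_i\in\mathfrak n_i\setminus\mathfrak n$, $i=2,\dots,a$ (and $g=1$ if $a=1$), so that $g\notin\mathfrak n$ and $g$ lies in all other maximal ideals. We claim $V=\bigcup_{N\ge0}g^{-N}\widetilde O$. The inclusion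 $\supseteq$ holds because $g$ is a unit of $V$. If $x\in V$, then for large $N$ the element $g^Nx$ has nonnegative valuation at each $\mathfrak n_i$, and a domain is the intersection of its localizations at maximal ideals, so $g^Nx\in\widetilde O$. Hence $V$ is r.e.

Fix $\vartheta\in V$ whose residue $\bar\vartheta$ is a primitive element of $k'/\mathbb Q$, of degree $\delta$. Since $\mathbb Q\subseteq V$, every $x\in F^\times$ can be written
\[
x=\pi^N(\gamma(\vartheta)+\pi y),\qquad N\in\mathbb Z,\quad 0\ne\gamma\in\mathbb Q[X],\quad\deg\gamma<\delta,\quad y\in V:
\]
take $N=v(x)$ and $\gamma(\bar\vartheta)=\operatorname{ac}(x)$. Conversely, in any such expression $\gamma(\bar\vartheta)\neq0$, so $N=v(x)$ and $\operatorname{ac}(x)=\gamma(\bar\vartheta)$. A search over triples $(N,\gamma,y)$ therefore computes $v(x)$ and $\operatorname{ac}(x)$. Coordinates in $k'$ over $k$ are found by linear algebra over $\mathbb Q$, and signs in $k$ are computable. So the order on $F$ is computable, and Proposition~\ref{prop:field} is proved.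

\section{Lifting the order along the $\mathfrak q$-adic filtration}\label{sec:lifting}

The order on $F$ gives a sign to the elements of $D$ outside $\mathfrak q/\mathfrak p$. For the others we look at the first nonvanishing term with respect to the powers of $\mathfrak q$.

\begin{proof}[Proof of Proposition~\ref{prop:prime}]
Let $\mathfrak q$ and $F$ be as in Proposition~\ref{prop:field}, and let $\Lambda$ be the localization of $D$ at $\mathfrak q/\mathfrak p$, a Noetherian local domain with maximal ideal $\mathfrak m=\mathfrak q\Lambda$ and residue field $F$. Since $S\cap\mathfrak q=\emptyset$, we have $S^{-1}D\subseteq\Lambda$, and names of elements of $S^{-1}D$ are names of elements of $\Lambda$. It suffices to order $\Lambda$.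

By Krull's intersection theorem $\bigcap_j\mathfrak m^j=0$, so every $\lambda\neq0$ lies in $\mathfrak m^j\setminus\mathfrak m^{j+1}$ for some $j\ge0$. Given an ordered basis of the $F$-vector space $\mathfrak m^j/\mathfrak m^{j+1}$ for each $j$, order this space lexicographically in the coordinates, and give $\Lambda$ the leading-term order of Lemma~\ref{lem:lead}: $\lambda>0$ if the first nonzero coordinate of its class in $\mathfrak m^j/\mathfrak m^{j+1}$ is positive in $F$. An element $q\in Q$ is a unit of $\Lambda$, so it preserves $\mathfrak m^j\setminus\mathfrak m^{j+1}$, and it multiplies all coordinates by its image in $F$. As the order on $F$ is invariant, so is the order on $\Lambda$. It remains to choose the infinitely many bases, and to find coordinates, effectively.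

Let $h_1,\dots,h_l$ generate $\mathfrak q$. The monomials of degree $j$ in the $h_i$ generate $\mathfrak q^j$, and their classes span $\mathfrak m^j/\mathfrak m^{j+1}$. The ideals $\mathfrak q^{j+1}+\mathfrak p$ of $R$ are r.e.\ uniformly in $j$, being given by explicit generators. Let $x\in R$, let $\mu_1,\dots,\mu_n$ be monomials of degree $j$, and consider the condition
\begin{equation}\label{eq:coord}
sx-\sum_{i=1}^na_i\mu_i\in\mathfrak q^{j+1}+\mathfrak p,\qquad s\in R\setminus\mathfrak q,\quad a_i\in R .
\end{equation}
If it holds, then, $s$ being a unit of $\Lambda$, the image of $x$ lies in $\mathfrak m^j$ and its class modulo $\mathfrak m^{j+1}$ is $\sum(a_i/s)\mu_i$, with $a_i/s$ read in $F$. Conversely, let $x\in\mathfrak m^j$ have class $\sum\alpha_i\mu_i$, and write $\alpha_i=a_i'/s'$ with $s'\notin\mathfrak q$. Then $x-\sum(a_i'/s')\mu_i=b/s''$ in $\Lambda$ with $b\in\mathfrak q^{j+1}$, $s''\notin\mathfrak q$, and multiplying by $s=s's''$ gives \eqref{eq:coord} with $a_i=s''a_i'$ and $a_i/s=\alpha_i$.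

So it is an r.e.\ property of a list of monomials of degree $j$ that it spans $\mathfrak m^j/\mathfrak m^{j+1}$: condition \eqref{eq:coord} must be solvable for each of the finitely many monomials $x$ of degree $j$. To recognize a basis among the spanning lists we use the dimension $d_j=\dim_F\mathfrak m^j/\mathfrak m^{j+1}$. By the Hilbert--Samuel theorem $d_j$ agrees with a polynomial in $j$ for large $j$, so $j\mapsto d_j$ is computable from finitely many constants. For each $j$, search for a spanning list $\mu_1^{(j)},\dots,\mu_{d_j}^{(j)}$ of $d_j$ monomials and take the first one found. A spanning set contains a basis, so the search succeeds, and a spanning list of length $d_j$ is a basis.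

Now let $\lambda=x/y\in\Lambda$ with $x\in R$, $y\in R\setminus\mathfrak q$. Decide whether $x\in\mathfrak p$, that is, whether $\lambda=0$. If not, search for $j$ and a solution of \eqref{eq:coord} with $\mu_i=\mu_i^{(j)}$ and with the $a_i$ not all in $\mathfrak q$. A solution shows that $x$ has nonzero class in $\mathfrak m^j/\mathfrak m^{j+1}$, and a solution exists for the unique $j$ with $x\in\mathfrak m^j\setminus\mathfrak m^{j+1}$. Since $y$ is a unit, $\lambda\in\mathfrak m^j\setminus\mathfrak m^{j+1}$ and its coordinates are $a_i/(sy)\in F$. The sign of the first nonzero one is computable by Proposition~\ref{prop:field}.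
\end{proof}

By the reductions of Section~\ref{sec:reduction}, Proposition~\ref{prop:prime} implies Theorem~\ref{thm:module}, which implies Theorem~\ref{thm:B}.

\begin{remark}
Bi-orderability of $G$ was used only to show that $M$ is abelian and $S$-torsion-free; the computable order is then built afresh and need not be related to the given one. Finite generation makes $R$ a Noetherian ring and $M$ a Noetherian module, and this is what reduces every choice in the proof (the primes $\mathfrak p_i$ and $\mathfrak q$, the weight $w$, the algebraic point $\eta$, the elements $g,\pi,\vartheta$, the function $d_j$) to finitely many constants.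
\end{remark}

\begin{thebibliography}{9}

\bibitem{Darbinyan}
Arman Darbinyan, \emph{Computability, orders, and solvable groups}, arXiv:1909.05720 (2019).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
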